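\title{Spherical designs on few parallel hyperplanes:\\ the existence of $m$-stiff configurations}

\begin{abstract}
A finite subset of the unit sphere $S^{d-1}\subset\mathbb{R}^d$ is $m$-stiff if it is a spherical $(2m-1)$-design lying on at most $m$ parallel hyperplanes. We determine all pairs $(d,m)$ with $d\ge3$, $m\ge2$ for which an $m$-stiff configuration exists: always for $m=2,3$; for $m=4$ exactly when $6(d+1)(d+2)$ is a square; for $m=5$ exactly when $10(d+1)(d+4)$ is a square; never for $m\ge6$. This proves a conjecture stated by Bannai, Kurihara and Nozaki. Existence is equivalent to the rationality of the weights of a Gauss quadrature, and then to the rationality of the squares of the zeros of a Gegenbauer polynomial. For $m\ge6$ the latter is excluded by Newton polygons, a $2$-adic consequence of the differential equation, and three cubic equations that are solved by Skolem's method.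
\end{abstract}

\section{Introduction}\label{sec:intro}

A finite subset $X$ of the unit sphere $S^{d-1}\subset\mathbb{R}^d$ is a \emph{spherical $t$-design} if
\[
\frac{1}{|X|}\sum_{x\in X} f(x)=\frac{1}{|S^{d-1}|}\int_{S^{d-1}} f(x)\,dx
\]
for every polynomial $f$ of degree at most $t$; here $|S^{d-1}|$ is the surface measure of the sphere. For $z\in S^{d-1}$ let $D(z,X)=\{\langle z,x\rangle : x\in X\}$, so that $|D(z,X)|$ is the number of hyperplanes orthogonal to $z$ needed to cover $X$.

A design of high strength cannot lie on few parallel hyperplanes. If $X$ is a $t$-design and $|D(z,X)|=r$, then the polynomial $\prod_{\xi\in D(z,X)}(\langle z,x\rangle-\xi)^2$ of degree $2r$ vanishes on $X$ and has positive mean over the sphere, so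
\begin{equation}\label{eq:extremal}
t\le 2r-1 .
\end{equation}
The extremal case has a name. A finite set $X\subset S^{d-1}$ is \emph{$m$-stiff} if it is a spherical $(2m-1)$-design and $|D(z,X)|\le m$ for some $z\in S^{d-1}$. By \eqref{eq:extremal}, such an $X$ uses exactly $m$ hyperplanes.

For which $d$ and $m$ does an $m$-stiff configuration exist? The case $m=1$ is trivial: a pair of antipodal points lies on a hyperplane through the origin. On the circle every $m$ occurs: the regular $2m$-gon is a $(2m-1)$-design, and it has $m$ inner products with the direction of the midpoint of a side. In every dimension the cube $\{\pm1/\sqrt d\}^d$ is $2$-stiff: it lies on the hyperplanes $x_1=\pm1/\sqrt d$, and it is a $3$-design because the only nonconstant monomials of degree at most $3$ that survive averaging over sign changes are the $x_i^2$, with mean $1/d$. For $d\ge3$ and larger $m$ the question is arithmetic, and most pairs $(d,m)$ do not occur. The answer below is stated as a conjecture by Bannai, Kurihara and Nozaki \cite{BKN}. It involves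 the numbers
\begin{equation}\label{eq:d4}
d_4=\frac{(5+2\sqrt6)^\ell+(5-2\sqrt6)^\ell-6}{4}\qquad(\ell\ge2)
\end{equation}
and the three families
\begin{equation}\label{eq:d5}
\begin{aligned}
d_5&=\frac{3\bigl((19+6\sqrt{10})^{\ell}+(19-6\sqrt{10})^{\ell}\bigr)-10}{4},\\
d_5&=\frac{(7+2\sqrt{10})(19+6\sqrt{10})^{\ell}+(7-2\sqrt{10})(19-6\sqrt{10})^{\ell}-10}{4},\\
d_5&=\frac{(7-2\sqrt{10})(19+6\sqrt{10})^{\ell}+(7+2\sqrt{10})(19-6\sqrt{10})^{\ell}-10}{4}
\end{aligned}
\qquad(\ell\ge1),
\end{equation}
where $\ell$ is an integer. The smallest values are $23$ in \eqref{eq:d4} and $26$, $124$, $4$ in the three families \eqref{eq:d5}.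

\begin{theorem}\label{thm:main}
Let $d\ge3$ and $m\ge2$ be integers. The following are equivalent.
\begin{enumerate}
\item[(i)] There is an $m$-stiff configuration in $S^{d-1}$.
\item[(ii)] All weights of the $m$-point Gauss quadrature for the measure $(1-x^2)^{(d-3)/2}\,dx$ on $[-1,1]$, normalized to mass $1$, are rational.
\item[(iii)] The squares of all zeros of the Gegenbauer polynomial $C_m^{(\lambda)}$, $\lambda=(d-2)/2$, are rational.
\item[(iv)] Either $m\in\{2,3\}$; or $m=4$ and $6(d+1)(d+2)$ is a square; or $m=5$ and $10(d+1)(d+4)$ is a square.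
\item[(v)] Either $m\in\{2,3\}$; or $m=4$ and $d$ is one of the numbers \eqref{eq:d4}; or $m=5$ and $d$ is one of the numbers \eqref{eq:d5}.
\end{enumerate}
\end{theorem}

The equivalence of (i) and (v) is the conjecture of \cite{BKN}.

The shape of the answer can be guessed from (iii). The reciprocals of the nonzero squares of the zeros are the roots of a polynomial $F_n\in\mathbb{Q}[u]$ of degree $k=\lfloor m/2\rfloor$, whose coefficients depend polynomially on a shift $n$ of the dimension. For $m=2,3$ it is linear and there is no condition. For $m=4,5$ it is quadratic, the condition is that a discriminant be a square, and this is a Pell-type equation with infinitely many solutions. For $m=6,7$ it is cubic; we will see that if it splits over $\mathbb{Q}$, then $n$ and a second shift $N$ of the dimension are both cubes up to bounded factors, and the Pell equation is replaced by equations such as $3A^3-2B^3=1$, which have only the solution $(1,1)$. For $m\ge8$ a single prime gives a contradiction: the prime $2$ for $m=8,9$ and $m\ge12$, the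 prime $3$ for $m=10$, the prime $7$ for $m=11$.

Sections \ref{sec:gauss} and \ref{sec:weights} prove (i)$\Leftrightarrow$(ii) and (ii)$\Leftrightarrow$(iii). Section \ref{sec:F} introduces $F_n$, Section \ref{sec:small} settles $m\le5$, and Sections \ref{sec:newton}--\ref{sec:cubic} show that (iii) fails for $m\ge6$.

\section{Stiff configurations and Gauss quadrature}\label{sec:gauss}

Fix $d\ge3$ and $m\ge 2$. For $z\in S^{d-1}$, the image of the normalized surface measure under $x\mapsto\langle z,x\rangle$ is the probability measure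
\[
d\mu=c_d\,(1-x^2)^{(d-3)/2}\,dx\quad\text{on }[-1,1].
\]
More precisely, if $\varphi(x)$ is the mean of a function $f$ over the slice of the sphere at height $x$, then the mean of $f$ over the sphere is $\int\varphi\,d\mu$.

Let $G$ be the monic polynomial of degree $m$ that is orthogonal, with respect to $\mu$, to all polynomials of degree less than $m$. It is a constant multiple of $C_m^{(\lambda)}$, $\lambda=(d-2)/2$. We recall the standard facts. The zeros $x_1,\dots,x_m$ of $G$ are simple and lie in $(-1,1)$. Let $L_i$ be the Lagrange polynomial of degree $m-1$ with $L_i(x_j)=\delta_{ij}$, and let $w_i=\int L_i\,d\mu$. Then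
\begin{equation}\label{eq:gauss}
\sum_{i=1}^m w_i\,q(x_i)=\int q\,d\mu\qquad\text{whenever }\deg q\le 2m-1 .
\end{equation}
This is the \emph{$m$-point Gauss quadrature}, with \emph{nodes} $x_i$ and \emph{weights} $w_i$. Taking $q=L_i^2$ and $q=1$ shows that $w_i>0$ and $\sum w_i=1$.

An $m$-stiff configuration projects to a quadrature formula with $m$ nodes that is exact up to degree $2m-1$, and its weights count points. The next proposition says that this is the only constraint.

\begin{proposition}\label{prop:12}
An $m$-stiff configuration in $S^{d-1}$ exists if and only if all $w_i$ are rational.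
\end{proposition}

\begin{proof}
Let $X$ be $m$-stiff, let $|D(z,X)|\le m$, and put $P(x)=\prod_{\xi\in D(z,X)}(x-\xi)$. By \eqref{eq:extremal}, $\deg P=m$. If $\deg q\le m-1$, then $\int Pq\,d\mu$ is the mean of $(Pq)(\langle z,\cdot\rangle)$ over $X$, which is $0$. Hence $P=G$ and $D(z,X)=\{x_1,\dots,x_m\}$. The mean of $L_i(\langle z,\cdot\rangle)$ over $X$ is the fraction of points $x\in X$ with $\langle z,x\rangle=x_i$, and by the design property it equals $w_i$. So $w_i\in\mathbb{Q}$.

Conversely, let $w_i=p_i/q$ with positive integers $p_i,q$; then $\sum p_i=q$. We place a design on each slice, with sizes proportional to the weights. By the theorem of Seymour and Zaslavsky \cite{SZ}, spherical $t$-designs exist on $S^r$ for all $r\ge1$ and all $t$; since $d-2\ge1$, there is a $(2m-1)$-design $Y$ on $S^{d-2}$. For $y,y'\in S^{d-2}$ the set $\{g\in SO(d-1): gy=y'\}$ has Haar measure $0$, because the image of Haar measure under $g\mapsto gy$ is the uniform measure on $S^{d-2}$, which has no atoms. So rotated copies of $Y$ can be chosen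 one after another, each disjoint from the previous ones. Let $Y_i$ be a union of $p_i$ pairwise disjoint copies; it is a $(2m-1)$-design with $p_i|Y|$ points. Put
\[
X=\bigcup_{i=1}^m\bigl\{\bigl(x_i,\sqrt{1-x_i^2}\;y\bigr): y\in Y_i\bigr\}\subset S^{d-1}.
\]
Let $f$ be a polynomial of degree at most $2m-1$ and let $\varphi(x)$ be its mean over the slice at height $x$. A monomial $x^ay^J$ contributes to $\varphi$ the term $x^a(1-x^2)^{|J|/2}$ times the mean of $y^J$ over $S^{d-2}$, and this mean is $0$ when $|J|$ is odd. So $\varphi$ is a polynomial of degree at most $2m-1$. Since $Y_i$ is a $(2m-1)$-design, the mean of $f$ over the $i$th layer of $X$ is $\varphi(x_i)$, and this layer contains the fraction $p_i/q=w_i$ of the points. By \eqref{eq:gauss}, the mean of $f$ over $X$ is $\sum w_i\varphi(x_i)=\int\varphi\,d\mu$, the mean of $f$ over the sphere. Thus $X$ is a $(2m-1)$-design on $m$ parallel hyperplanes.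
\end{proof}

\section{Rational weights and rational squares of nodes}\label{sec:weights}

The weights are less accessible than the nodes, which are the zeros of an explicit polynomial. The passage from one to the other uses Galois conjugation: an automorphism that permutes the nodes permutes the weights in the same way. If the weights are rational, conjugate nodes have equal weights, and the point is to show that a weight determines its node up to sign.

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(a)] $G\in\mathbb{Q}[x]$, $G(-x)=(-1)^mG(x)$, and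
\begin{equation}\label{eq:ode}
(1-x^2)G''-(d-1)xG'+m(m+d-2)G=0 .
\end{equation}
\item[(b)] There is a positive rational number $C$ such that $w_i=C/\bigl((1-x_i^2)G'(x_i)^2\bigr)$ for all $i$.
\item[(c)] $w_i=w_j$ if and only if $x_i=\pm x_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The odd moments of $\mu$ vanish. Integrating the derivative of $x^{2j+1}(1-x^2)^{(d-1)/2}$ gives $(2j+d)\int x^{2j+2}d\mu=(2j+1)\int x^{2j}d\mu$, so all moments are rational. Hence the Gram--Schmidt process yields rational coefficients, and the parity follows from the symmetry of $\mu$. The operator $\mathcal{L}q=(1-x^2)q''-(d-1)xq'$ does not raise degrees, and it is symmetric with respect to $\mu$ because $(1-x^2)^{(d-3)/2}\mathcal{L}q=\bigl((1-x^2)^{(d-1)/2}q'\bigr)'$. So $\mathcal{L}G$ is orthogonal to all polynomials of degree less than $m$ and is a multiple of $G$. The coefficient of $x^m$ gives the factor $-m(m+d-2)$.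

(b) This is a known formula, see \cite[(15.3.1)]{Sz}; here is a short proof. Let $H\in\mathbb{Q}[x]$ be the monic orthogonal polynomial of degree $m-1$. The polynomial $G/(x-x_i)$ is monic of degree $m-1$, so $\int H\,G/(x-x_i)\,d\mu=\int H^2d\mu$. Evaluating the left side by \eqref{eq:gauss}, where only the node $x_i$ contributes, we get
\[
w_i\,G'(x_i)H(x_i)=\int H^2\,d\mu\in\mathbb{Q}.
\]
Let $R=(1-x^2)G'+mxG$. The terms of degree $m+1$ cancel and $R$ has the parity of $m+1$, so $\deg R\le m-1$. For $\deg q\le m-2$, integration by parts gives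
\[
\int(1-x^2)G'q\,d\mu=-\int G\,\bigl((1-x^2)q'-(d-1)xq\bigr)\,d\mu=0,
\]
and $\int xGq\,d\mu=0$. Therefore $R=\kappa H$ with $\kappa\in\mathbb{Q}$, and $(1-x_i^2)G'(x_i)=\kappa H(x_i)$. It follows that $w_i(1-x_i^2)G'(x_i)^2=\kappa\int H^2d\mu$, which is rational, independent of $i$ and positive.

(c) To compare the denominators in (b), we interpolate them by a function whose derivative \eqref{eq:ode} controls. Let $g=(1-x^2)G'^2+m(m+d-2)G^2$, an even polynomial with $g(x_i)=(1-x_i^2)G'(x_i)^2$. By \eqref{eq:ode},
\[
g'=-2xG'^2+2G'\bigl((1-x^2)G''+m(m+d-2)G\bigr)=2(d-2)\,x\,G'^2 .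
\]
Since $d>2$, $g$ is strictly increasing on $[0,1]$. So $w_i=C/g(|x_i|)$ is a strictly decreasing function of $|x_i|$.
\end{proof}

\begin{proposition}\label{prop:23}
All $w_i$ are rational if and only if all $x_i^2$ are rational.
\end{proposition}

\begin{proof}
The polynomial $(1-x^2)G'(x)^2$ is even with rational coefficients, so by Lemma \ref{lem:G}(b) the weight $w_i$ is a rational function of $x_i^2$ over $\mathbb{Q}$, the same for all $i$. If $x_i^2$ is rational, so is $w_i$. Conversely, let all $w_i$ be rational and let $\sigma\in\mathrm{Gal}(\overline{\mathbb{Q}}/\mathbb{Q})$. Then $\sigma(x_i)$ is a zero $x_j$ of $G$, and $w_j=\sigma(w_i)=w_i$. By Lemma \ref{lem:G}(c), $x_j=\pm x_i$. So $x_i^2$ is fixed by every $\sigma$ and is rational.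
\end{proof}

\begin{remark}\label{rem:d2}
The hypothesis $d\ge3$ is essential in Lemma \ref{lem:G}(c). For $d=2$ the function $g$ is constant and all weights equal $1/m$, in agreement with the regular $2m$-gon. The largest node is then $\cos(\pi/2m)$, and its square is irrational for $m\ge4$: the algebraic integer $2\cos(\pi/m)$ lies strictly between $1$ and $2$.
\end{remark}

\begin{example}\label{ex:d4}
For $d=4$ the polynomial $G$ is proportional to $\sin((m+1)\vartheta)/\sin\vartheta$ with $x=\cos\vartheta$, and the nodes are $\cos\frac{j\pi}{m+1}$, $1\le j\le m$. If the square of the largest node is rational, then the algebraic integer $2\cos\frac{2\pi}{m+1}$ is an integer, so $m+1\in\{3,4,6\}$. For $m=5$ the squares of the nodes are $\frac34,\frac14,0$. Hence $m$-stiff configurations in $S^3$ exist exactly for $m=2,3,5$; the last case is the value $d_5=4$.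
\end{example}

\section{The polynomials $F_n$}\label{sec:F}

From now on the problem is about one family of polynomials. For fixed $m$ put
\[
k=\lfloor m/2\rfloor,\qquad b=\begin{cases}1,& m=2k,\\ 3,& m=2k+1,\end{cases}\qquad o_i=b(b+2)\cdots(b+2i-2).
\]
The numbers $o_i$ are odd, $o_0=1$, and
\[
\begin{array}{c|ccccc}
i&1&2&3&4&5\\\hline
m\text{ even}&1&3&15&105&945\\
m\text{ odd}&3&15&105&945&10395
\end{array}
\]
For a real parameter $n$ define
\begin{equation}\label{eq:F}
F_n(u)=\sum_{i=0}^k(-1)^ie_i\,u^{k-i},\qquad e_i=e_i(n)=\binom ki\frac{n(n+2)\cdots(n+2i-2)}{o_i}.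
\end{equation}
Thus $F_n$ is monic of degree $k$, the $e_i$ are the elementary symmetric functions of its roots, and
\begin{equation}\label{eq:rec}
(i+1)(b+2i)\,e_{i+1}=(k-i)(n+2i)\,e_i .
\end{equation}

\begin{lemma}\label{lem:GF}
Let $n=d+2k-3+b$. Then $G(x)=c\,x^mF_n(1/x^2)$ with a constant $c\ne0$. The roots of $F_n$ are the numbers $1/x_i^2$, where $x_i$ runs over the $k$ positive zeros of $G$; they are distinct and greater than $1$.
\end{lemma}

\begin{proof}
Write $G=\sum_{i=0}^kc_ix^{j}$ with $j=2i+m-2k$. The coefficient of $x^j$ in \eqref{eq:ode} gives $(j+1)(j+2)c_{i+1}=(j-m)(j+m+d-2)c_i$. For both parities of $m$ we have $(j+1)(j+2)=2(i+1)(b+2i)$, $j-m=-2(k-i)$ and $j+m+d-2=n+2i$. By \eqref{eq:rec}, $c_i=(-1)^ie_ic_0$, and $c_0\ne0$ since $c_k=1$.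
\end{proof}

We pass to the reciprocals $1/x_i^2$ because then the polynomial is monic and its coefficients are products of small linear factors in $n$, with valuations that can be read off at any prime. Two further properties carry the proof. The first is a symmetry. With $x=\cos\vartheta$ the root is $u=1/\cos^2\vartheta$, and $1-u=-\tan^2\vartheta$ turns out to be a root of a polynomial of the same family.

\begin{lemma}\label{lem:sym}
$F_n(u)=(-1)^kF_{b-n}(1-u)$.
\end{lemma}

\begin{proof}
In hypergeometric notation $F_n(u)=u^k\,{}_2F_1(-k,\frac n2;\frac b2;\frac1u)$, and the identity is Pfaff's transformation. For a direct proof let $0<n<b$ and let $\tau$ be a random variable on $[0,1]$ with density proportional to $\tau^{n/2-1}(1-\tau)^{(b-n)/2-1}$. By the beta integral, the mean of $\tau^i$ is $n(n+2)\cdots(n+2i-2)/o_i$, so $F_n(u)$ is the mean of $(u-\tau)^k$. The variable $1-\tau$ has the same density with $n$ replaced by $b-n$, and $(u-\tau)^k=(-1)^k\bigl((1-u)-(1-\tau)\bigr)^k$. This proves the identity for $0<n<b$. Both sides are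 polynomials in $n$, so it holds for all $n$.
\end{proof}

The second property is a relation among the roots, of the kind associated with Stieltjes, which comes from a differential equation.

\begin{lemma}\label{lem:stieltjes}
If the roots $u_1,\dots,u_k$ of $F_n$ are distinct and different from $1$, then for each $i$
\begin{equation}\label{eq:stieltjes}
\sum_{j\ne i}\frac{2u_i}{u_i-u_j}=\frac{(b+4k-4)\,u_i-(n+2k-2)}{2(u_i-1)} .
\end{equation}
\end{lemma}

\begin{proof}
The polynomial $F=F_n=\sum_j c_ju^j$ satisfies
\[
2u(u-1)F''-\bigl((b+4k-4)u-(n+2k-2)\bigr)F'+k(b+2k-2)F=0 .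
\]
Indeed, the coefficient of $u^j$ on the left is $(k-j)(b+2k-2-2j)c_j+(j+1)(n+2k-2-2j)c_{j+1}$, which vanishes for $j=k$ and, by \eqref{eq:rec}, for $j=k-i-1$. At a simple root, $F''(u_i)/F'(u_i)=\sum_{j\ne i}2/(u_i-u_j)$.
\end{proof}

\begin{definition}\label{def:split}
An integer $n$ is \emph{$m$-split} if $F_n$ has $k$ distinct rational roots, none of them equal to $0$ or $1$.
\end{definition}

If $n$ is $m$-split, then $e_k(n)\neq0$, so none of $n,n+2,\dots,n+2k-2$ is zero and all $e_i(n)$ are nonzero. We always write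
\[
\nu=b-n,\qquad N=-\nu=n-b .
\]
Lemmas \ref{lem:GF} and \ref{lem:sym} give the two facts on which the rest of the paper is built.

\begin{corollary}\label{cor:split}
\begin{enumerate}
\item[(a)] Condition \textup{(iii)} of Theorem \textup{\ref{thm:main}} holds if and only if $n=d+2k-3+b$ is $m$-split. For this $n$ we have $N=d+2k-3$.
\item[(b)] An integer $n$ is $m$-split if and only if $\nu=b-n$ is $m$-split.
\end{enumerate}
\end{corollary}

So every necessary condition on a split integer $n$ holds for $\nu$ as well. Since $\nu$ is negative in our application, all arguments below are written for integers of either sign. As $n+\nu=b$ is odd, exactly one of $n,\nu$ is even.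

\section{The cases $m\le5$: Pell equations}\label{sec:small}

\begin{proposition}\label{prop:small}
For $2\le m\le5$ and $d\ge3$, conditions \textup{(iii)}, \textup{(iv)} and \textup{(v)} of Theorem \textup{\ref{thm:main}} are equivalent.
\end{proposition}

\begin{proof}
For $m=2,3$ the polynomial $F_n$ is linear ($u-d$ and $u-\frac{d+2}3$), so (iii) always holds.

\emph{The case $m=4$.} Here $n=d+2$ and $F_n=u^2-2nu+\frac{n(n+2)}3$. One quarter of the discriminant is $n^2-\frac{n(n+2)}3=\frac{6n(n-1)}9$. So (iii) holds if and only if $6(d+1)(d+2)$ is a square. The square root is then an integer divisible by $6$, so the condition reads $(d+1)(d+2)=6Y^2$ with $Y\in\mathbb{Z}$, or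
\[
X^2-24Y^2=1,\qquad X=2d+3 .
\]
The solutions of a Pell equation with $X>0$, $Y\ge0$ are given by the powers of the least solution with $Y>0$, which is $(5,1)$. So $X+Y\sqrt{24}=(5+2\sqrt6)^\ell$ with $\ell\ge0$, and $X$ is odd in every solution. The exponents $\ell=0,1$ give $d=-1,1$, and $\ell\ge2$ gives $X\ge49$, $d\ge23$. Since $d=(2X-6)/4$ and $2X=(5+2\sqrt6)^\ell+(5-2\sqrt6)^\ell$, we obtain \eqref{eq:d4}.

\emph{The case $m=5$.} Here $n=d+4$ and $F_n=u^2-\frac{2n}3u+\frac{n(n+2)}{15}$. One quarter of the discriminant is $\frac{n^2}9-\frac{n(n+2)}{15}=\frac{10n(n-3)}{225}$. So (iii) holds if and only if $10(d+1)(d+4)$ is a square, that is, $(d+1)(d+4)=10Y^2$ with $Y\in\mathbb{Z}$, or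
\[
X^2-40Y^2=9,\qquad X=2d+5 .
\]
Again $X$ is odd in every solution. Let $\varepsilon=19+3\sqrt{40}=19+6\sqrt{10}$, of norm $361-360=1$. Multiplication by $\varepsilon^{\pm1}$ permutes the positive elements of norm $9$ in $\mathbb{Z}[\sqrt{40}]$, and a solution with $X>0$ gives such an element $X+Y\sqrt{40}$. Multiply it by a power of $\varepsilon$ to reach $\xi=X'+Y'\sqrt{40}\in[3\varepsilon^{-1/2},3\varepsilon^{1/2})$. The conjugate of $\xi$ is $9/\xi$, and $(\varepsilon^{1/2}+\varepsilon^{-1/2})^2=40$, so
\[
0<X'=\tfrac12(\xi+9/\xi)\le\tfrac32(\varepsilon^{1/2}+\varepsilon^{-1/2})=\tfrac32\sqrt{40}<10 .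
\]
From $X'^2=9+40Y'^2<100$ we get $(X',Y')\in\{(3,0),(7,1),(7,-1)\}$. Thus $X+Y\sqrt{40}$ is $3\varepsilon^j$ or $(7\pm2\sqrt{10})\varepsilon^j$ with $j\in\mathbb{Z}$, and all of these are solutions. Conjugation does not change $X$, inverts $\varepsilon$ and interchanges $7\pm2\sqrt{10}$. So $X$ is the rational part of
\[
3\varepsilon^j\ (j\ge0),\qquad(7+2\sqrt{10})\varepsilon^j\ (j\ge0),\qquad\text{or}\qquad(7-2\sqrt{10})\varepsilon^j\ (j\ge1).
\]
The exponent $j=0$ gives $X=3,7$ and $d=-1,1$. The exponent $j=1$ gives $X=57,253,13$ and $d=26,124,4$, and $X$ increases with $j\geq1$ because $\xi+9/\xi$ is increasing for $\xi\ge3$. Since $d=(2X-10)/4$, the exponents $j\ge1$ give exactly \eqref{eq:d5}.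
\end{proof}

For example, $m=4$ and $d=23$ give $F_{25}=u^2-50u+225=(u-5)(u-45)$, so the four hyperplanes have heights $\pm1/\sqrt5$ and $\pm1/\sqrt{45}$.

\section{Newton polygons}\label{sec:newton}

For $k\ge3$ the discriminant no longer decides whether $F_n$ splits. We use instead, one prime at a time, the fact that rational roots have integer valuations and residues in $\mathbb{F}_p$. Let $p$ be a prime, $v=v_p$ the $p$-adic valuation, and $\mathbb{Z}_{(p)}$ the ring of rationals with $v\ge0$; a \emph{unit} is a rational with $v=0$.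

The \emph{Newton polygon} of $\sum_{i=0}^k(-1)^ie_iu^{k-i}$, with $e_0=1$ and $e_k\ne0$, is the lower boundary of the convex hull of the points $(i,v(e_i))$. Its \emph{edges} are the maximal segments, and the \emph{length} of an edge is the length of its projection to the horizontal axis. An edge is \emph{bare} if its endpoints are the only points $(i,v(e_i))$ on it.

\begin{lemma}\label{lem:newton}
Let $u_1,\dots,u_k$ be nonzero rationals with elementary symmetric functions $e_i$, numbered so that the valuations $s_i=v(u_i)$ satisfy $s_1\le\dots\le s_k$. Put $h_i=s_1+\dots+s_i$.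
\begin{enumerate}
\item[(a)] $v(e_i)\ge h_i$, with equality if $i=k$ or $s_i<s_{i+1}$. The Newton polygon is the broken line through the points $(i,h_i)$, so all its slopes are integers. In particular $\min_{i\ge1}v(e_i)/i=s_1$ is an integer.
\item[(b)] Consider an edge of slope $s$ over the interval $[i_0,i_0+r]$, and let $\rho_j\in\mathbb{F}_p$ be the residue of $e_{i_0+j}/(e_{i_0}p^{js})$. Then the \emph{residual polynomial} $\sum_{j=0}^r(-1)^j\rho_jV^{r-j}$ splits into linear factors over $\mathbb{F}_p$, with nonzero roots.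
\item[(c)] If an edge of length $r$ is bare, then $(-1)^{r-1}\rho_r$ is an $r$th power in $\mathbb{F}_p^*$, and if $p\nmid r$, then $r\mid p-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The number $e_i$ is the sum of the products $u_I=\prod_{l\in I}u_l$ over the sets $I$ of size $i$, and $v(u_I)\ge h_i$. If $i=k$ or $s_i<s_{i+1}$, only $I=\{1,\dots,i\}$ attains $h_i$, so $v(e_i)=h_i$. The broken line is convex, lies on or below all points $(i,v(e_i))$, and has its endpoints and break points among them.

(b) By (a), the roots $u_{i_0+1},\dots,u_{i_0+r}$ are exactly those of valuation $s$; write them as $p^sV_1,\dots,p^sV_r$ with units $V_l$. The sets $I$ of size $i_0+j$ with $v(u_I)=h_{i_0+j}$ consist of $\{1,\dots,i_0\}$ and $j$ of these $r$ indices. Hence $e_{i_0+j}\equiv u_1\cdots u_{i_0}\,p^{js}e_j(V_1,\dots,V_r)$ modulo $p^{h_{i_0+j}+1}$. Dividing by the same congruence for $j=0$, we find that $\rho_j$ is the $j$th elementary symmetric function of the residues of the $V_l$. These residues are the roots of the residual polynomial.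

(c) We have $\rho_j=0$ exactly when the point over $i_0+j$ lies strictly above the edge. So the residual polynomial is $V^r-c$ with $c=(-1)^{r-1}\rho_r\ne0$, and it has a root. If $p\nmid r$, its $r$ roots are distinct, and their quotients by one of them are $r$ distinct $r$th roots of unity in $\mathbb{F}_p^*$. They form a subgroup of order $r$.
\end{proof}

When all $e_i$ lie in $\mathbb{Z}_{(p)}$ and $e_k$ is a unit, the polygon is one horizontal edge, and the residual polynomial is the reduction of the polynomial modulo $p$. Below, ``the valuations'' of $F_n$ means the list $v(e_1),\dots,v(e_k)$.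

\begin{example}\label{ex:idea}
Take $d=3$, $m=6$. Then $n=7$ and $F_7=u^3-21u^2+63u-\frac{231}5$. At $p=7$ the valuations are $1,1,1$, the polygon is a single edge of slope $\frac13$, and $F_7$ does not split. So there is no $6$-stiff configuration in $S^2$. The reason is general: $n$ divides every $e_i$ once. If $p>2k+1$ is a prime dividing $n$, then $p$ divides none of $\binom ki$, $o_i$, $n+2,\dots,n+2k-2$, so all valuations equal $v_p(n)$, the polygon is one bare edge of length $k$, and $k\mid v_p(n)$ if $n$ is split. By Corollary \ref{cor:split}(b) the same holds for $N$. Thus $n$ and $N=n-b$ are both $k$th powers apart from small primes. For $k=2$ this agrees with the conditions found in Section \ref{sec:small}, that $6nN$ or $10nN$ be a square. For $k=3$ it leads to cubic equations once the small primes are under control. For $k\ge4$ the small primes give a contradiction by themselves.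
\end{example}

\section{The prime $2$}\label{sec:two}

The prime $2$ is special because the denominators $o_i$ are odd, while for even $n$ all factors $n,n+2,\dots$ are even. By Corollary \ref{cor:split}(b) we may work with the even one of $n,\nu$. So in this section $n=2a$ is an even $m$-split integer, $v=v_2$, and the roots of $F_n$ are written $u_i=2T_i$. The $T_i$ are distinct nonzero rationals with elementary symmetric functions
\[
E_i=2^{-i}e_i=\binom ki\frac{a(a+1)\cdots(a+i-1)}{o_i}\in\mathbb{Z}_{(2)},
\]
so $T_i\in\mathbb{Z}_{(2)}$ by Lemma \ref{lem:newton}(a). Let $s_1\le\dots\le s_k$ be the valuations of the $T_i$ and $h_i$ their partial sums.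

Residual polynomials say little here, since $\mathbb{F}_2^*$ has one element. The missing information comes from \eqref{eq:stieltjes}: the roots cannot be $2$-adically close to each other, so few of them share a valuation. The valuations $s_i$ then grow linearly and the $h_i$ quadratically, whereas we will find an index $t$ close to $k$ with $v(E_t)\le v(k!)<k$.

\begin{lemma}\label{lem:pairs}
For each $s$, at most two of the $T_i$ have valuation $s$. If $T_i=2^sV_i$ and $T_j=2^sV_j$ are two such, then $V_i+V_j\equiv0$ and $V_iV_j\equiv-1\pmod4$.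
\end{lemma}

\begin{proof}
In terms of the $T_i$, relation \eqref{eq:stieltjes} reads
\[
\sum_{j\ne i}\frac{2T_i}{T_i-T_j}=\frac{(b+4k-4)T_i-(a+k-1)}{2T_i-1}\in\mathbb{Z}_{(2)} ;
\]
this is where the parity of $n$ is used. If $v(T_j)\ne v(T_i)$, then $v(T_i-T_j)\le v(T_i)$ and the term lies in $\mathbb{Z}_{(2)}$. Let $\mathcal{C}$ be the set of indices with valuation $s$, and write $T_i=2^sV_i$ for $i\in\mathcal{C}$. Then
\begin{equation}\label{eq:class}
\sum_{j\in\mathcal{C},\,j\ne i}\frac{2V_i}{V_i-V_j}\in\mathbb{Z}_{(2)}\qquad(i\in\mathcal{C}).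
\end{equation}
Suppose $|\mathcal{C}|\ge2$. The $V_i$ are units, so all differences have valuation at least $1$. Let $M$ be the largest valuation of a difference, attained by $V_i-V_j$. If also $v(V_i-V_l)=M$ for some $l\in\mathcal{C}\setminus\{i,j\}$, then $V_j-V_l$ is a difference of two numbers of $2$-adic valuation $M$ and has valuation greater than $M$, which is impossible. So in \eqref{eq:class} exactly one term has the least valuation $1-M$, and therefore $1-M\ge0$. Thus $M=1$ and all differences are $\equiv2\pmod4$. Three elements are impossible, since $(V_1-V_2)+(V_2-V_3)\equiv0\pmod 4$. Finally $V_i\equiv V_j+2$ gives $V_i+V_j\equiv2(V_j+1)\equiv0$ and $V_iV_j\equiv V_j^2+2V_j\equiv1+2\pmod4$.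
\end{proof}

\begin{lemma}\label{lem:growth}
At most one $T_i$ is a unit, and none is if $ka$ is even. Moreover $s_i\ge\lfloor i/2\rfloor$ and $h_i\ge\lfloor i^2/4\rfloor$.
\end{lemma}

\begin{proof}
If exactly $r\ge1$ of the $T_i$ are units, then $v(E_r)=0$ by Lemma \ref{lem:newton}(a). For $r\ge2$ this is impossible because $a(a+1)$ is even, and for $r=1$ it requires $E_1=ka/b$ to be a unit. So $s_2\ge1$, and $s_{i+2}\ge s_i+1$ by Lemma \ref{lem:pairs}. This gives the bound on $s_i$, and $\sum_{j\le i}\lfloor j/2\rfloor=\lfloor i^2/4\rfloor$.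
\end{proof}

The large valuation $s_k$ must come from one of the last two factors $a+k-1$, $a+k-2$. When one of several consecutive integers is divisible by a high power of $2$, the valuations of the others are determined, and they are small.

\begin{lemma}\label{lem:last}
Let $k\ge3$. There is an index $t\in\{k-1,k-2\}$ such that one of the following holds:
\begin{enumerate}
\item[(A)] $s_{k-1}<s_k$, $t=k-1$ and $v(a+t)=s_k+v(k)$;
\item[(B)] $s_{k-2}<s_{k-1}=s_k$ and $v(a+t)=2s_k+v\bigl(\binom k2\bigr)$.
\end{enumerate}
If $2^{v(a+t)}>t$, then $v(E_t)=v(k!)$ for $t=k-1$ and $v(E_t)=v(k!)-1$ for $t=k-2$.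
\end{lemma}

\begin{proof}
If $s_{k-1}<s_k$, Lemma \ref{lem:newton}(a) gives $s_k=v(E_k)-v(E_{k-1})=v(a+k-1)-v(k)$. Otherwise $s_{k-2}<s_{k-1}=s_k$ by Lemma \ref{lem:pairs}, so
\[
2s_k=v(E_k)-v(E_{k-2})=v\bigl((a+k-2)(a+k-1)\bigr)-v\bigl(\tbinom k2\bigr),
\]
and one of the two consecutive factors is odd. If $2^{v(a+t)}>t$, then for $0\le j<t$ we have $v(t-j)<v(a+t)$, so $v(a+j)=v\bigl((a+t)-(t-j)\bigr)=v(t-j)$. Hence $v(E_t)=v\bigl(\binom kt\,t!\bigr)=v\bigl(k!/(k-t)!\bigr)$.
\end{proof}

\begin{proposition}\label{prop:two}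
\begin{enumerate}
\item[(a)] If $m\ge12$ or $m\in\{8,9\}$, no integer is $m$-split.
\item[(b)] If $m\in\{6,7\}$ and $n$ is $m$-split, then the even one of $n,N$ is twice an odd number.
\end{enumerate}
\end{proposition}

\begin{proof}
In each case we may assume that $n=2a$ is even and $m$-split.

\emph{The case $k\ge6$.} With $t$ as in Lemma \ref{lem:last}, $v(a+t)\ge s_k\ge\lfloor k/2\rfloor$ and $2^{\lfloor k/2\rfloor}\ge k>t$. Since $v(k!)\le k-1$, Lemma \ref{lem:last} gives $v(E_t)\le t$ for both values of $t$. On the other hand $v(E_t)\ge h_t\ge\lfloor t^2/4\rfloor$, which exceeds $t$ for $t\ge5$. The only remaining possibility is $k=6$, $t=4$, and then $v(E_4)=v(6!)-1=3<4\le h_4$.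

\emph{The case $k=4$.} Now $ka$ is even, so no $T_i$ is a unit: $s_1,s_2\ge1$ and $s_3,s_4\ge2$. We have $v(a+t)=s_4+2\ge4$ in case (A) and $v(a+t)=2s_4+1\ge5$ in case (B), so the last part of Lemma \ref{lem:last} applies. If $t=3$, then $v(E_3)=v(4!)=3$, but $h_3\ge4$. If $t=2$, we are in case (B) and $v(E_2)=2$. As $s_2<s_3$, we have $h_2=2$ and $s_1=s_2=1$. The valuations are consistent, so we look modulo $16$. Lemma \ref{lem:pairs} for the pairs $T_1,T_2$ and $T_3,T_4$ gives $T_1T_2\equiv-4$, $T_3+T_4\equiv0$ and $T_3T_4\equiv0\pmod{16}$, so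
\[
E_2=T_1T_2+(T_1+T_2)(T_3+T_4)+T_3T_4\equiv-4\pmod{16}.
\]
But $a\equiv-2\pmod{32}$ gives $a(a+1)\equiv2\pmod{32}$, so $E_2=6a(a+1)/o_2\equiv12/o_2\pmod{16}$. For $o_2=3$ this is $4$, and for $o_2=15\equiv-1$ it is $-12\equiv4$. Since $4\not\equiv-4\pmod{16}$, this is a contradiction.

\emph{The case $k=3$.} Suppose that $a$ is even. Then no $T_i$ is a unit, so $s_1,s_2\ge1$ and $s_3\ge2$. We have $v(E_1)=v(E_2)=v(a)$, so $v(a)\ge h_2\ge2$, $v(a+2)=1$ and $h_3=v(E_3)=v(a)+1$. If $s_2<s_3$, then $h_2=v(a)$ and $s_3=1$, a contradiction. If $s_2=s_3$, then $s_1<s_2$ by Lemma \ref{lem:pairs}, so $s_1=v(a)$ and $s_2+s_3=1$, a contradiction. So $a$ is odd.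
\end{proof}

For $k=5$ the comparison is not decisive: with $t=3$ it reads $v(5!)-1=2\ge\lfloor9/4\rfloor$. We turn to odd primes.

\section{The cases $m=10$ and $m=11$}\label{sec:ten}

The useful odd primes are those dividing the denominators $o_i$. Unless the numerators compensate, such a prime produces a negative fractional slope. This confines $n$ to a few residue classes, and in these classes the residual polynomials fail to split. For $k=5$ the binomial coefficients $5,10,10,5,1$ are units at $3$ and at $7$.

\begin{proposition}\label{prop:ten}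
No integer is $10$-split.
\end{proposition}

\begin{proof}
Let $n$ be $10$-split, $\nu=1-n$ and $v=v_3$. We have $v(o_i)=0,1,1,1,3$. If $n\equiv1\pmod3$, then $\nu\equiv0$, so we may assume $n\equiv2$ or $n\equiv0\pmod3$.

\emph{$n\equiv2\pmod3$.} Among $n,n+2,\dots,n+8$ only $n+4$ is divisible by $3$. With $\alpha=v(n+4)\ge1$ the valuations are $0,\,-1,\,\alpha-1,\,\alpha-1,\,\alpha-3$. Since $(\alpha-3)/5\ge-\frac25$, we get $\min v(e_i)/i=-\frac12$, contrary to Lemma \ref{lem:newton}(a).

\emph{$n\equiv0\pmod3$.} Only $n$ and $n+6$ are divisible by $3$. With $\alpha=v(n)$, $\alpha'=v(n+6)$ the valuations are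
\[
\alpha,\quad\alpha-1,\quad\alpha-1,\quad\alpha+\alpha'-1,\quad\alpha+\alpha'-3 .
\]
If $n\equiv0\pmod9$, then $\alpha\ge2$, $\alpha'=1$, and the valuations are $\alpha,\alpha-1,\alpha-1,\alpha,\alpha-2$. The polygon is one bare edge of length $5$ from $(0,0)$ to $(5,\alpha-2)$, and $5\nmid3-1$ contradicts Lemma \ref{lem:newton}(c). If $n\equiv6\pmod9$, then $\alpha=\alpha'=1$, the valuations are $1,0,0,1,-1$, and $\min v(e_i)/i=-\frac15$.

It remains to treat $n\equiv3\pmod9$. Write $n=3n_1$ and $n+6=9n_2$, so $n_1\equiv1\pmod3$. The valuations are $1,0,0,\alpha',\alpha'-2$ with $\alpha'\ge2$, and modulo $3$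
\[
\begin{gathered}
e_1\equiv0,\qquad e_2=10n_1(n+2)\equiv2,\qquad e_3=2n_1(n+2)(n+4)\equiv1,\qquad e_4\equiv0,\\
e_5=\tfrac1{35}\,n_1n_2(n+2)(n+4)(n+8)\equiv2n_2 .
\end{gathered}
\]
If $n_2\equiv0\pmod3$, then $\alpha'\ge3$, the horizontal edge goes from $0$ to $3$, and its residual polynomial $V^3+2V-1$ takes the value $-1$ on all of $\mathbb{F}_3$. If $n_2\equiv2$, the reduction of $F_n$ is $V^5+2V^3-V^2-1$, which takes the value $1$ at $V=\pm1$. Both contradict Lemma \ref{lem:newton}(b). If $n_2\equiv1$, the reduction of $F_n$ is $(V^2-1)(V^3-1)$, which splits, and we need the symmetry. Now $n-3=9(n_2-1)$, so $\beta=v(n-3)\ge3$. The factors for $\nu$ are $1-n,\,3-n,\,5-n,\,7-n,\,9-n$, with valuations $0,\beta,0,0,1$. So the valuations of $F_\nu$ are $0,\,\beta-1,\,\beta-1,\,\beta-1,\,\beta-2$. Since $\beta-2>0$, the polygon of $F_\nu$ has the vertices $(0,0)$, $(1,0)$, $(5,\beta-2)$, and its second edge is bare of length $4$. As $4\nmid3-1$, this contradicts Lemma \ref{lem:newton}(c).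
\end{proof}

\begin{proposition}\label{prop:eleven}
No integer is $11$-split.
\end{proposition}

\begin{proof}
Let $n$ be $11$-split, $\nu=3-n$ and $v=v_7$. All congruences are modulo $7$. We have $v(o_i)=0,0,1,1,1$ and $o_3/7,\ o_4/7,\ o_5/7=15,\ 135,\ 1485\equiv1,\ 2,\ 1$.

If $7\nmid n(n+2)(n+4)$, the valuations are $0,0,-1$ followed by two numbers that are at least $-1$, so $\min v(e_i)/i=-\frac13$, which is impossible. Hence $n\equiv0,5$ or $3$. If $n\equiv3$ then $\nu\equiv0$, and if $n\equiv5$ then $\nu\equiv5$. So we may assume $n\equiv0$ or $n\equiv5$.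

\emph{$n\equiv0$.} The other factors are $\equiv2,4,6,1$. With $\alpha=v(n)$ the valuations are $\alpha,\alpha,\alpha-1,\alpha-1,\alpha-1$. If $\alpha\ge2$, the polygon is one bare edge of length $5$, and $5\nmid7-1$. So $n=7n'$ with $n'\not\equiv0$, and
\[
e_1\equiv e_2\equiv0,\quad e_3\equiv10\cdot8\,n'\equiv3n',\quad e_4\equiv5\cdot24\,n'\equiv n',\quad e_5\equiv384\,n'\equiv-n'.
\]
The reduction of $F_n$ is $V^5-n'(3V^2-V-1)$. Each $V\in\mathbb{F}_7^*$ is a root for exactly one value of $n'$:
\[
\begin{array}{c|cccccc}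
V&1&2&3&4&5&6\\\hline
V^5&1&4&5&2&3&6\\
3V^2-V-1&1&2&2&1&6&3\\
n'&1&2&6&2&4&2
\end{array}
\]
For $n'\equiv3,5$ there is no root. For $n'\equiv1,4,6$ there is only one root $r$, so the reduction would be $(V-r)^5$, whose coefficient $-5r$ of $V^4$ is not $0$. For $n'\equiv2$ the reduction is
\[
V^5+V^2+2V+2=(V+1)(V^2+V+1)\bigl((V-1)^2+1\bigr),
\]
and the last factor has no root because $-1$ is not a square modulo $7$.

\emph{$n\equiv5$.} The factors are $\equiv5,0,2,4,6$. With $\alpha=v(n+2)$ the valuations are $0,\alpha,\alpha-1,\alpha-1,\alpha-1$. If $\alpha\ge2$, the edge from $(1,0)$ to $(5,\alpha-1)$ is bare of length $4$, and $4\nmid7-1$. So $v(n+2)=1$. The same argument for $\nu\equiv5$ gives $v(\nu+2)=v(n-5)=1$. Writing $n+2=7n'$, we have $n-5=7(n'-1)$, so $n'\not\equiv0,1$. Further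
\[
e_1\equiv\tfrac{25}3\equiv6,\quad e_2\equiv0,\quad e_3\equiv100\,n'\equiv2n',\quad e_4\equiv100\,n'\equiv2n',\quad e_5\equiv240\,n'\equiv2n',
\]
so the reduction of $F_n$ is $V^4(V+1)-2n'(V^2-V+1)$. The values of $n'$ for which a given $V$ is a root are as follows:
\[
\begin{array}{c|cccccc}
V&1&2&3&4&5&6\\\hline
V^4(V+1)&2&6&2&6&5&0\\
2(V^2-V+1)&2&6&0&5&0&6\\
n'&1&1&\text{none}&4&\text{none}&0
\end{array}
\]
Hence $n'\equiv4$ and the reduction is $(V-4)^5$. Then $e_2\equiv10\cdot16\equiv6$, contrary to $e_2\equiv0$.
\end{proof}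

\section{The cases $m=6$ and $m=7$}\label{sec:six}

Here $k=3$, and we carry out the plan of Example \ref{ex:idea}: all primes together force $n=\delta A^3$ and $N=\delta'B^3$ with finitely many possible pairs $(\delta,\delta')$. Congruences and the discriminant remove most pairs. Three equations are left, and no congruence can exclude them because each has the solution $(1,1)$. The following proposition, proved in Section \ref{sec:cubic}, says that there is no other.

\begin{proposition}\label{prop:cubic}
Each of the equations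
\[
\textup{(i)}\ \ 2x^3-y^3=1,\qquad\textup{(ii)}\ \ 3x^3-2y^3=1,\qquad\textup{(iii)}\ \ 5x^3-2y^3=3
\]
has $(x,y)=(1,1)$ as its only solution in positive integers.
\end{proposition}

In both proofs below $N=d+3\ge6$, and this bound is what excludes the solution $(1,1)$. A statement about $v_p(n)$ proved for all split integers $n$ also holds for $v_p(N)=v_p(\nu)$. We use that a positive integer $A$ all of whose prime factors are $\equiv1\pmod3$ satisfies $A^3\equiv1\pmod9$, that $A^3\equiv\pm1\pmod7$ if $7\nmid A$, and that the discriminant $-4P^3-27Q^2$ of a cubic $y^3+Py+Q$ with rational roots is the square of a rational number.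

\begin{proposition}\label{prop:six}
For $d\ge3$ the integer $n=d+4$ is not $6$-split.
\end{proposition}

\begin{proof}
For $m=6$ we have $e_1=3n$, $e_2=n(n+2)$, $e_3=\frac{n(n+2)(n+4)}{15}$.

\emph{Local conditions.} Let $n$ be any $6$-split integer, $p$ an odd prime dividing $n$, and $\alpha=v_p(n)$. Then $p\nmid(n+2)(n+4)$, and the valuations are
\[
\alpha,\alpha,\alpha\ \ (p\ge7),\qquad\alpha,\alpha,\alpha-1\ \ (p=5),\qquad\alpha+1,\alpha,\alpha-1\ \ (p=3).
\]
In each case the polygon is one bare edge of length $3$. By Lemma \ref{lem:newton}(a) and (c): if $p\ge7$, then $3\mid\alpha$ and $p\equiv1\pmod3$; the prime $p=5$ is impossible, as $3\nmid5-1$; if $p=3$, then $\alpha\equiv1\pmod3$.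

\emph{The shape of $n$ and $N$.} Suppose that $n=d+4$ is $6$-split; then $n-N=1$. By the local conditions and Proposition \ref{prop:two}(b), $n=\delta A^3$ and $N=\delta'B^3$ with positive integers $A,B$ and $\delta,\delta'\in\{1,2,3,6\}$. Exactly one of $\delta,\delta'$ is even, and at most one is divisible by $3$. If $3\nmid n$, then all prime factors of $A$ are $\equiv1\pmod3$ and $n\equiv\delta\pmod9$; likewise $N\equiv\delta'\pmod 9$ if $3\nmid N$.
\begin{itemize}
\item If $3\nmid nN$, then $\{\delta,\delta'\}=\{1,2\}$ and $\delta-\delta'\equiv1\pmod9$, so $2A^3-B^3=1$.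
\item If $3\mid n$, then $\delta'\in\{1,2\}$ and $\delta'\equiv N\equiv-1\pmod3$, so $\delta'=2$, $\delta=3$ and $3A^3-2B^3=1$.
\item If $3\mid N$, then $\delta\in\{1,2\}$ and $\delta\equiv n\equiv1\pmod3$, so $\delta=1$ and $n\equiv1\pmod9$.
\end{itemize}
In the first two cases Proposition \ref{prop:cubic} gives $B=1$ and $N\le2$, contrary to $N\ge6$. In the third case put $u=y+n$. Then $F_n=y^3+Py+Q$ with
\[
P=e_2-\tfrac13e_1^2=-2n(n-1),\qquad Q=F_n(n)=-\tfrac8{15}\,n(n-1)(2n-1),
\]
and the discriminant is
\[
\tfrac{32}{25}\,n^2(n-1)^2\bigl(25n(n-1)-6(2n-1)^2\bigr)=\tfrac{32}{25}\,n^2(n-1)^2(n-3)(n+2).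
\]
So $2(n-3)(n+2)$ is a square. But $n\equiv1\pmod9$ gives $v_3(n+2)=1$ and $v_3(n-3)=0$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:seven}
For $d\ge3$ the integer $n=d+6$ is not $7$-split.
\end{proposition}

\begin{proof}
For $m=7$ we have $e_1=n$, $e_2=\frac{n(n+2)}5$, $e_3=\frac{n(n+2)(n+4)}{105}$, and $N=n-3$.

\emph{Local conditions.} Let $n$ be any $7$-split integer, and let $\alpha=v_p(n)$ when $p\mid n$.
\begin{itemize}
\item $p\ge11$, $p\mid n$. The valuations are $\alpha,\alpha,\alpha$, so $3\mid\alpha$ and $p\equiv1\pmod3$.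
\item $p=7$. If $7\nmid n(n+2)(n+4)$, the valuations are $0,0,-1$ and the slope is $-\frac13$. So $n\equiv0,5$ or $3\pmod7$, and $n\equiv3$ means $7\mid N$. If $7\mid n$, the valuations are $\alpha,\alpha,\alpha-1$, so there is one bare edge and $\alpha\equiv1\pmod3$. Moreover $\rho_3\equiv e_3/7^{\alpha-1}\equiv\frac8{15}\cdot n/7^\alpha\equiv n/7^\alpha$ is a cube, so $n/7^\alpha\equiv\pm1\pmod7$.
\item $p=5$. If $5\nmid n(n+2)$, the valuations are $0,-1$ and a number at least $-1$, so the first slope is $-\frac12$. Hence $5\mid n$ or $5\mid n+2$, and the latter means $5\mid N$. If $5\mid n$ and $\alpha\ge2$, the valuations $\alpha,\alpha-1,\alpha-1$ give one bare edge of length $3$, and $3\nmid5-1$. So $\alpha=1$.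
\item $p=3$, $3\mid n$. The valuations are $\alpha,\alpha,\alpha-1$, so $\alpha\equiv1\pmod3$.
\end{itemize}

\emph{The shape of $n$ and $N$.} Suppose that $n=d+6$ is $7$-split. Since $n-N=3$, either both or neither of $n,N$ are divisible by $3$, and no other prime divides both. By the local conditions for $n$ and $\nu$ and by Proposition \ref{prop:two}(b),
\[
n=3^\beta\delta A^3,\qquad N=3^\beta\delta'B^3,\qquad\beta\in\{0,1\},\qquad\delta\delta'\in\{10,70\},
\]
where $7\mid\delta$ exactly when $7\mid n$, and $7\mid\delta'$ exactly when $7\mid N$. The prime factors of the positive integers $A,B$ are $\equiv1\pmod3$ or equal to $3$, the latter only if $\beta=1$. The twelve pairs and their differences modulo $9$ are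
\[
\begin{array}{c|cccc|cccc|cccc}
\delta&1&2&5&10&7&14&35&70&1&2&5&10\\
\delta'&10&5&2&1&10&5&2&1&70&35&14&7\\\hline
\delta-\delta'&0&6&3&0&6&0&6&6&3&3&0&3
\end{array}
\]

\emph{The case $\beta=0$.} Here $A^3\equiv B^3\equiv1\pmod9$, so $\delta-\delta'\equiv3\pmod9$ and $(\delta,\delta')$ is one of $(5,2)$, $(1,70)$, $(2,35)$, $(10,7)$. In the last three cases $7\mid N$, so $n\equiv3\pmod7$, $7\nmid A$ and $\delta\equiv\pm3\pmod7$; this leaves $(10,7)$.

For $(5,2)$ we have $5A^3-2B^3=3$, and Proposition \ref{prop:cubic} gives $N=2$, contrary to $N\ge6$.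

For $(10,7)$ put $u=y+\frac n3$. Then $F_n=y^3+Py+Q$ with
\[
P=e_2-\tfrac13e_1^2=-\tfrac{2}{15}\,n(n-3),\qquad Q=F_n(\tfrac n3)=-\tfrac{8}{945}\,n(n-3)(2n-3),
\]
and the discriminant is
\[
\frac{32\,n^2(n-3)^2}{165375}\bigl(49n(n-3)-10(2n-3)^2\bigr)=\frac{288}{165375}\,n^2(n-3)^2(n-5)(n+2).
\]
Since $288=2\cdot12^2$ and $165375=15\cdot105^2$, the integer $30(n-5)(n+2)$ is a square. Now $\gcd(n-5,n+2)$ divides $7$, and $n+2\equiv5\pmod7$, so $n-5$ and $n+2$ are coprime and $v_p(n+2)$ is even for $p\nmid30$. From $n=10A^3\equiv1\pmod9$ we get $v_3(n+2)=1$ and $v_5(n+2)=0$, and $v_2(n+2)$ is odd because $n-5$ is odd. Hence $n+2=6z^2$ with an integer $z$, and $z^2\equiv2\pmod5$, which is impossible.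

\emph{The case $\beta=1$.} Put $n_1=n/3=\delta A^3$ and $N_1=N/3=\delta'B^3$, so $n_1-N_1=1$ and at most one of $A,B$ is divisible by $3$. If $3\nmid AB$, then $\delta-\delta'\equiv1\pmod9$, which does not occur in the table. If $3\mid A$, then $\delta'\equiv N_1\equiv8\pmod9$, which leaves $(2,35)$. If $3\mid B$, then $\delta\equiv n_1\equiv1\pmod9$, which leaves $(1,10)$, $(10,1)$, $(1,70)$, $(10,7)$. These five pairs fail modulo $7$.
\begin{itemize}
\item For $(1,10)$ and $(10,1)$ we have $7\nmid nN$, so $n\equiv5$, $n_1\equiv4$ and $N_1\equiv3$. But $n_1=A^3\equiv\pm1$ for $(1,10)$, and $N_1=B^3\equiv\pm1$ for $(10,1)$.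
\item For $(2,35)$ and $(10,7)$ we have $7\mid N$, so $n\equiv3$ and $n_1\equiv1$. But $n_1=\delta A^3$ is $\equiv\pm2$ and $\equiv\pm3$, respectively.
\item For $(1,70)$ we have $N=210B^3$. With $B_1=B/7^{v_7(B)}$ this gives $N/7^{v_7(N)}=30B_1^3\equiv\pm2$, whereas the local condition at $7$ requires $\pm1$. \qedhere
\end{itemize}
\end{proof}

\section{Three cubic equations}\label{sec:cubic}

We prove Proposition \ref{prop:cubic} by Skolem's method at the prime $3$. A solution gives an element $x\theta-y'$ of known norm in a pure cubic field $\mathbb{Q}(\theta)$. Such an element is a fixed element times a power of a unit, and the equation becomes the condition that its $\theta^2$-coordinate vanish. This coordinate is a $3$-adic power series in the exponent, and when its linear term dominates, its only zero is the known one. We avoid computing a fundamental unit: any unit that is not a cube generates the same group over $\mathbb{Z}_3$.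

\subsection*{The fields}
For the equations (i), (ii), (iii) let $D=2,12,20$, $\theta=\sqrt[3]D$ and $K=\mathbb{Q}(\theta)\subset\mathbb{R}$. The norm of $x\theta-y'$ is $Dx^3-y'^3$. After multiplying (ii) and (iii) by $4$, the equations say that
\[
\text{(i) } x\theta-y\ \text{ has norm }1,\qquad\text{(ii) } x\theta-2y\ \text{ has norm }4,\qquad\text{(iii) } x\theta-2y\ \text{ has norm }12 .
\]
The elements $\pi=\theta+1,\ \theta,\ \theta-2$ have the minimal polynomials
\[
Y^3-3Y^2+3Y-3,\qquad Y^3-12,\qquad Y^3+6Y^2+12Y-12,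
\]
which are Eisenstein at $3$. We recall the consequences: $3$ is totally ramified in $K$, so $(3)=\mathfrak{p}_3^3$ with $\mathfrak{p}_3$ of norm $3$; the completion $\mathbb{Q}_3(\theta)$ is a cubic field extension of $\mathbb{Q}_3$ with ring of integers $\mathcal{O}=\mathbb{Z}_3[\pi]=\mathbb{Z}_3[\theta]$, maximal ideal $\pi\mathcal{O}$, residue field $\mathbb{F}_3$ and $3\mathcal{O}=\pi^3\mathcal{O}$. For $D=12,20$ the prime $2$ is totally ramified too: at a prime $\mathfrak{p}_2$ above $2$ we have $3v_{\mathfrak{p}_2}(\theta)=2v_{\mathfrak{p}_2}(2)$, so $3$ divides the ramification index, $(2)=\mathfrak{p}_2^3$ and $\mathfrak{p}_2$ has norm $2$. For $\xi\in\mathbb{Q}_3(\theta)$ let $[\xi]\in\mathbb{Q}_3$ be the coefficient of $\theta^2$ in the basis $1,\theta,\theta^2$.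

\subsection*{Units as $3$-adic powers}
If $\eta\in1+\pi^j\mathcal{O}$ with $j\ge1$, then $\eta^3-1=(\eta-1)^3+3\eta(\eta-1)\in\pi^{j+1}\mathcal{O}$. So for $\eta\in1+\pi\mathcal{O}$ we have $\eta^{3^M}\in1+\pi^{M+1}\mathcal{O}$, and the map $z\mapsto\eta^z$ extends by continuity from $\mathbb{Z}$ to $\mathbb{Z}_3$, with the usual rules for exponents.

\begin{lemma}\label{lem:units}
Let $\epsilon_0$ be a unit of norm $1$ of $K$ that is not a cube in $K$. Then $\epsilon_0\in1+\pi\mathcal{O}$, and every unit of norm $1$ of $K$ equals $\epsilon_0^z$ for some $z\in\mathbb{Z}_3$.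
\end{lemma}

\begin{proof}
The field $K$ has one real and one complex place, so by Dirichlet's unit theorem its unit group is $\pm\epsilon^{\mathbb{Z}}$. Since $-1$ has norm $-1$, we may take $\epsilon$ of norm $1$, and then the units of norm $1$ are the powers $\epsilon^j$. Let $\epsilon\equiv c\pmod{\pi\mathcal{O}}$ with $c=\pm1$. Multiplication by $\epsilon-c$ is nilpotent on the $3$-dimensional $\mathbb{F}_3$-space $\mathcal{O}/3\mathcal{O}$, so the determinant of multiplication by $\epsilon$ is $c^3=c$ modulo $3$. This determinant is the norm, so $c=1$. Write $\epsilon_0=\epsilon^r$. Then $3\nmid r$, so $z=j/r\in\mathbb{Z}_3$ and $\epsilon_0^z=\epsilon^{j}$.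
\end{proof}

One test for cubes is immediate. As $\theta^3\in\mathbb{Z}$, we have $(c_0+c_1\theta+c_2\theta^2)^3\equiv c_0^3+c_1^3D+c_2^3D^2\pmod{3\mathcal{O}}$, so
\begin{equation}\label{eq:cubes}
\text{a unit of $K$ that is a cube in $K$ lies in }\mathbb{Z}_3+3\mathcal{O}.
\end{equation}

\begin{lemma}\label{lem:series}
Let $\gamma,\kappa\in\mathcal{O}$ and $w\in\mathbb{Z}_3$. Then
\[
[\kappa(1+3\gamma)^w]=[\kappa]+3w[\kappa\gamma]+\sum_{i\ge2}c_i[\kappa\gamma^i]\qquad\text{with }c_i\in9w\mathbb{Z}_3,\ c_i\to0 .
\]
In particular $[\kappa(1+3\gamma)^w]\equiv[\kappa]\pmod3$.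
\end{lemma}

\begin{proof}
The expansion $(1+3\gamma)^w=\sum_{i\ge0}\binom wi3^i\gamma^i$ holds for nonnegative integers $w$, which are dense in $\mathbb{Z}_3$. Both sides are continuous in $w$, since $\binom wi\in\mathbb{Z}_3$ and the series converges uniformly. For $i\ge2$ we have $c_i=\binom wi3^i=w\,\frac{3^i}i\binom{w-1}{i-1}$ and $i-v_3(i)\ge2$.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:cubic}]
Let $(x,y)$ be a solution in positive integers.

(i) The element $\eta=x\theta-y$ is a unit of norm $1$ with $[\eta]=0$. Let $\epsilon_0=\theta-1$, of norm $1$ and not a cube by \eqref{eq:cubes}. We have $\epsilon_0^3=1+3\gamma$ with $\gamma=\theta-\theta^2$. By Lemma \ref{lem:units}, $\eta=\epsilon_0^r(1+3\gamma)^w$ with $r\in\{0,1,2\}$ and $w\in\mathbb{Z}_3$. Apply Lemma \ref{lem:series} with $\kappa=\epsilon_0^r$.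
\begin{itemize}
\item $r=0$: $[\gamma]=-1$, so $0\in-3w+9w\mathbb{Z}_3$. Then $w=0$, $\eta=1$ and $x=0$, which is excluded.
\item $r=1$: $(\theta-1)\gamma=-2-\theta+2\theta^2$, so $0\in6w+9w\mathbb{Z}_3$. Then $w=0$, $\eta=\theta-1$ and $(x,y)=(1,1)$.
\item $r=2$: $[\eta]\equiv[(\theta-1)^2]=1\pmod3$, which is impossible.
\end{itemize}

(ii) Both $x\theta-2y$ and $\theta-2$ have norm $4$, and $\mathfrak{p}_2^2$ is the only ideal of norm $4$. So $\eta=(x\theta-2y)/(\theta-2)$ is a unit of norm $1$, and $[(\theta-2)\eta]=0$. Let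
\[
\epsilon_0=\frac{(\theta-2)^3}4=1+3\gamma,\qquad\gamma=\theta-\tfrac12\theta^2 .
\]
It has norm $4^3/4^3=1$, and it is a unit because $(\theta-2)^3$ generates $\mathfrak{p}_2^6=(4)$. The test \eqref{eq:cubes} does not apply, so we use traces. If $\epsilon_0$ were a cube, then $\omega=\sqrt[3]4$ would lie in $K$. The elements $\omega,\ \omega\theta,\ \omega\theta^2$ are cube roots of $4,\ 48,\ 576$, which are not cubes of rationals. So their minimal polynomials have the form $Y^3-c$ and their traces vanish. Then the trace vanishes on $\omega K=K$, although $1$ has trace $3$. Hence Lemma \ref{lem:units} gives $\eta=(1+3\gamma)^z$ with $z\in\mathbb{Z}_3$. Since $(\theta-2)\gamma=-6-2\theta+2\theta^2$, Lemma \ref{lem:series} with $\kappa=\theta-2$ gives $0\in6z+9z\mathbb{Z}_3$. So $z=0$, $\eta=1$ and $(x,y)=(1,1)$.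

(iii) Both $x\theta-2y$ and $\theta-2$ have norm $12$, and $\mathfrak{p}_2^2\mathfrak{p}_3$ is the only ideal of norm $12$. So $\eta=(x\theta-2y)/(\theta-2)$ is a unit of norm $1$, and $[(\theta-2)\eta]=0$. Let
\[
\epsilon_0=\frac{(\theta-2)^3}{12}=1+\theta-\tfrac12\theta^2 .
\]
It has norm $1$, it is a unit because $(\theta-2)^3$ generates $\mathfrak{p}_2^6\mathfrak{p}_3^3=(12)$, and it is not a cube by \eqref{eq:cubes}. Using $\theta^3=20$ we compute
\[
\epsilon_0^2=-19+7\theta,\qquad\epsilon_0^3=-89-12\theta+\tfrac{33}2\theta^2=1+3\gamma,\qquad\gamma=-30-4\theta+\tfrac{11}2\theta^2 .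
\]
Write $\eta=\epsilon_0^r(1+3\gamma)^w$ and apply Lemma \ref{lem:series} with $\kappa=(\theta-2)\epsilon_0^r$.
\begin{itemize}
\item $r=1$: $\kappa=-12-\theta+2\theta^2$, so $[(\theta-2)\eta]\equiv2\pmod3$, which is impossible.
\item $r=2$: $\kappa=38-33\theta+7\theta^2$, so $[(\theta-2)\eta]\equiv1\pmod3$, which is impossible.
\item $r=0$: $\kappa=\theta-2$ and $\kappa\gamma=170-22\theta-15\theta^2$. The linear term is $-45w$, which lies in $9w\mathbb{Z}_3$, so the higher terms need a better bound. We have $\kappa\gamma\equiv2-\theta=-\kappa\pmod{3\mathcal{O}}$, hence $\kappa\gamma^i\equiv(-1)^i\kappa$ and $[\kappa\gamma^i]\in3\mathbb{Z}_3$ for all $i$. So $0\in-45w+27w\mathbb{Z}_3=9w(-5+3\mathbb{Z}_3)$. Then $w=0$, $\eta=1$ and $(x,y)=(1,1)$. \qedhere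
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Conditions (i), (ii) and (iii) are equivalent by Propositions \ref{prop:12} and \ref{prop:23}. For $m\le5$, conditions (iii), (iv) and (v) are equivalent by Proposition \ref{prop:small}. For $m\ge6$, conditions (iv) and (v) fail, and (iii) fails by Corollary \ref{cor:split}(a) together with Propositions \ref{prop:six} ($m=6$), \ref{prop:seven} ($m=7$), \ref{prop:two}(a) ($m=8,9$ and $m\ge12$), \ref{prop:ten} ($m=10$) and \ref{prop:eleven} ($m=11$).
\end{proof}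

\begin{thebibliography}{9}

\bibitem{BKN}
Eiichi Bannai, Hirotake Kurihara, Hiroshi Nozaki,
\emph{On the existence and non-existence of spherical $m$-stiff configurations},
arXiv:2504.17184 (2025).

\bibitem{SZ}
Seymour, Zaslavsky,
\emph{Averaging sets},
Adv. Math. 52 (1984).

\bibitem{Sz}
Szeg\H{o},
\emph{Orthogonal Polynomials}.

\end{thebibliography}
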